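# Fitting height of finite groups with a fix-point-free automorphism that satisfies a polynomial identity

## 1. Does the degree of the polynomial bound the Fitting height?

All groups in these notes are finite. An automorphism $\alpha$ of a group $G$ is **fix-point-free** (fpf) if $\alpha(x)=x$ implies $x=1$. For example, inversion on an abelian group of odd order is fpf. By Rowley's theorem a finite group with an fpf automorphism is solvable. The **Fitting height** $\operatorname{h}(G)$ of a solvable group is the length of a shortest normal series with nilpotent factors. If $F(G)$ denotes the largest nilpotent normal subgroup, then $\operatorname{h}(G)=1+\operatorname{h}(G/F(G))$ for $G\neq1$. Thus $\operatorname{h}(S_3)=2$ and $\operatorname{h}(S_4)=3$.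

Fix a nonzero polynomial $r(t)=a_0+a_1t+\dots+a_dt^d\in\mathbb Z[t]$, and look at all pairs $(G,\alpha)$ with $\alpha$ fpf and
$$x^{a_0}\,\alpha(x^{a_1})\,\alpha^2(x^{a_2})\cdots\alpha^d(x^{a_d})=1\qquad\text{for all }x\in G. \tag{1}$$
Is there one number $h$, depending on $r$ only, with $\operatorname{h}(G)\le h$ for all of them? The question is from Wolfgang Alexander Moens, "The nilpotency of finite groups with a fix-point-free automorphism satisfying an identity", arXiv:1810.04965 (2018).

On an abelian group, written additively, (1) says $r(\alpha)=0$. So $\alpha$ is a root of a polynomial of degree $d$, and $d$ measures how complicated $\alpha$ can look to linear algebra. The first guess is therefore: *yes, and the bound depends on the degree only.* We test it.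

**The case $r=t-a$.** Here $\alpha(x)=x^a$ for all $x$. The map $g\mapsto g^{-1}\alpha(g)$ is injective: if $g^{-1}\alpha(g)=h^{-1}\alpha(h)$, then $hg^{-1}$ is fixed by $\alpha$, so $h=g$. Since $G$ is finite, the map is bijective. Now
$$g\,\alpha(x)\,g^{-1}=(gxg^{-1})^a=\alpha(gxg^{-1})=\alpha(g)\alpha(x)\alpha(g)^{-1},$$
so $g^{-1}\alpha(g)$ commutes with every $\alpha(x)$, that is, with every element of $G$. As $g^{-1}\alpha(g)$ runs through all of $G$, the group is abelian and $\operatorname{h}(G)\le1$.

A warning comes with this case. Take $r=t-2$, $G=C_p$ with $p$ odd, and $\alpha(x)=x^2$. The order of $\alpha$ is the order of $2$ modulo $p$, which is at least $\log_2p$. So the identity does *not* bound the order of $\alpha$.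

**The case $r=t^m-1$.** Now (1) says $\alpha^m=1$. A *Carter subgroup* of a solvable group is a nilpotent self-normalizing subgroup (a subgroup of order $2$ in $S_3$, for instance). We use the following theorem.

**Fact D** (Dade, Illinois J. Math. 13 (1969), 449–514). The Fitting height of a finite solvable group is at most $\mathcal D(c)$, where $c$ is the composition length of a Carter subgroup and $\mathcal D$ is a fixed nondecreasing function.

Let $\alpha$ be fpf of order $m$ and $B=G\rtimes\langle\alpha\rangle$. Then $\langle\alpha\rangle$ is a Carter subgroup of $B$. Indeed $N_B(\langle\alpha\rangle)=N_G(\langle\alpha\rangle)\langle\alpha\rangle$, and if $g\in G$ normalizes $\langle\alpha\rangle$, then $g\alpha g^{-1}\alpha^{-1}\in G\cap\langle\alpha\rangle=1$, so $\alpha(g)=g$ and $g=1$. With $\Omega(m)$ the number of prime factors of $m$, counted with multiplicity, we get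
$$\operatorname{h}(G)\le\mathcal D(\Omega(m)).$$
This bound depends on the degree $m$. The guess survives.

**The case of a constant $r=n$.** Now (1) says that the exponent of $G$ divides $n$. If $n$ is a power of a prime, $G$ is nilpotent. For the next case recall the *upper $p$-series*
$$1\le O_{p'}(G)\le O_{p',p}(G)\le O_{p',p,p'}(G)\le\cdots,$$
in which one takes alternately the largest normal $p'$-subgroup and the largest normal $p$-subgroup of the quotient. The **$p$-length** $l_p(G)$ is the number of nontrivial $p$-factors in it. For $S_4$ the series with $p=2$ is $1\le V_4\le A_4\le S_4$ after the trivial first term, so $l_2(S_4)=2$.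

**Fact HH** (Hall–Higman, Proc. London Math. Soc. 6 (1956), Theorem A, for $p$ odd; Hoare, J. London Math. Soc. 35 (1960), for $p=2$; sharper bounds for $p=2$ are due to Gross and Bryukhanova). There is a number $\lambda(p,e)$ such that a finite solvable group whose Sylow $p$-subgroups have exponent dividing $p^e$ has $p$-length at most $\lambda(p,e)$.

If $n=p^aq^b$, then $G$ is a $\{p,q\}$-group, and the factors of its upper $p$-series are $p$-groups and $q$-groups. There are at most $2\lambda(p,a)+1$ of them, so $\operatorname{h}(G)\le2\lambda(p,a)+1$. So there is a bound, but it grows with $n$, while the degree is $0$. Must it grow?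

For $n=3$ we have $G=C_3$ with inversion, of height $1$. For $n=6$ let $U=\mathbb F_4[C_3]$ be the group algebra, let $C_3$ act by left multiplication, and let $G=U\rtimes C_3$, of order $192$. Its Sylow $2$-subgroup $U$ is elementary abelian, so the exponent is $6$. Let $\zeta\in\mathbb F_4$ have order $3$. The map which inverts $C_3$ and sends $x\in U$ to $\zeta a(x)$, where $a$ permutes the basis $C_3$ by inversion, is an fpf automorphism, and $\operatorname{h}(G)=2$. This is the first step of a tower.

**Lemma 1.1 (towers).** *Let $p\ne q$ be primes. There are $\{p,q\}$-groups $G_i$ $(i\ge1)$ with fpf automorphisms $\alpha_i$ and $\operatorname{h}(G_i)=i$.*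

*Proof.* Let the primes $p_i$ alternate between $p$ and $q$. Let $G_1$ be the additive group of a finite field of characteristic $p_1$ with more than two elements, and $\alpha_1$ multiplication by an element different from $0$ and $1$. Suppose that $(G_i,\alpha_i)$ is constructed with $F(G_i)$ a $p_i$-group, and let $m=|\alpha_i|$. Choose a prime $v\nmid m\,p_{i+1}$ and a finite field $\mathbb F$ of characteristic $p_{i+1}$ containing an element $\zeta$ of multiplicative order $v$. Let $U=\mathbb F[G_i]$ with $G_i$ acting by left multiplication, and let $a$ be the $\mathbb F$-linear extension of $\alpha_i$ to $U$. Then $a(gx)=\alpha_i(g)a(x)$ for $g\in G_i$, $x\in U$, and $a^m=1$. Put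
$$G_{i+1}=U\rtimes G_i,\qquad \alpha_{i+1}(xg)=\zeta a(x)\,\alpha_i(g)\quad(x\in U,\ g\in G_i).$$
The product of $xg$ and $x'g'$ has $U$-part $x+gx'$, and $\zeta a(x+gx')=\zeta a(x)+\alpha_i(g)\,\zeta a(x')$. So $\alpha_{i+1}$ is an automorphism. If $xg$ is fixed, then $\alpha_i(g)=g$, so $g=1$, and $a(x)=\zeta^{-1}x$. Hence $x=a^mx=\zeta^{-m}x$. As $v\nmid m$, we have $\zeta^{m}\ne1$ and $x=0$. So $\alpha_{i+1}$ is fpf.

Since $G_i$ acts faithfully on $U$, $C_{G_{i+1}}(U)=U$. The $p_{i+1}'$-part of the nilpotent group $F(G_{i+1})$ centralizes $O_{p_{i+1}}(G_{i+1})\ge U$, so it lies in $U$ and is trivial. Thus $F(G_{i+1})$ is a $p_{i+1}$-group, and $F(G_{i+1})/U$ is isomorphic to a subgroup of $O_{p_{i+1}}(G_i)$. This group is trivial, because it lies in $F(G_i)$, a $p_i$-group with $p_i\ne p_{i+1}$. So $F(G_{i+1})=U$ and $\operatorname{h}(G_{i+1})=\operatorname{h}(G_i)+1$. $\square$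

So the guess "degree only" is false: $G_i$ satisfies (1) for the constant $r=\exp(G_i)$. What separates the three test cases is the gcd of the coefficients.

**Definition.** The *content* of $f\in\mathbb Z[t]\setminus\{0\}$ is the positive gcd of its coefficients, and $f$ is *primitive* if its content is $1$. For example, $6+4t$ has content $2$, and $t^m-1$ is primitive.

The corrected guess is a theorem, and proving it is the purpose of the talk. It needs the identity only on one Sylow subgroup for each prime.

**Theorem 1.2.** *For all $d,n\ge1$ there is a number $h(d,n)$ such that the following holds. Let $r=\sum a_it^i\in\mathbb Z[t]\setminus\{0\}$ have degree $\le d$ and content $n$. Let $\alpha$ be an fpf automorphism of a finite group $G$. Suppose that for every prime $p$ there is an $\alpha$-invariant Sylow $p$-subgroup $P_p$ of $G$ such that $x^{a_0}\alpha(x^{a_1})\cdots\alpha^d(x^{a_d})=1$ for all $x\in P_p$ (with $a_i=0$ for $i>\deg r$). Then $\operatorname{h}(G)\le h(d,n)$.*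

By Lemma 3.2 below, $\alpha$-invariant Sylow subgroups always exist, so Theorem 1.2 applies whenever (1) holds on all of $G$ (a constant polynomial is covered by $d=1$). Hence *the answer to the question is yes: for every $r\neq0$ there is such an $h$, and it can be chosen to depend only on $\deg r$ and on the content of $r$.* Both parameters are needed.

**Proposition 1.3.** *In Theorem 1.2 there is no bound depending only on $d$, and none depending only on $n$.*

*Proof.* Take $(G_i,\alpha_i)$ from Lemma 1.1. It satisfies (1) for the constant $r=\exp(G_i)$, of degree $0$. It also satisfies (1) for $r=t^{|\alpha_i|}-1$, of content $1$, because $x^{-1}\alpha_i^{|\alpha_i|}(x)=1$. And $\operatorname{h}(G_i)=i$ is unbounded. $\square$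

## 2. Elementary abelian sections do not see the primes dividing the content

The sensible first approach is to pass to elementary abelian sections of $G$. On such a section of characteristic $q$, (1) becomes the linear equation $r(\alpha)=0$ over $\mathbb F_q$. If $q$ does not divide the content $n$, then $r$ is nonzero modulo $q$, and $\alpha$ has a minimal polynomial of degree at most $d$ there. If $q$ divides $n$, the equation reads $0=0$. How far does the linear information carry us?

**Definition.** Say that $\alpha$ satisfies the *elementary abelian identity* $f$ if $f(\alpha)$ annihilates every characteristic elementary abelian section of $G$.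

For example, $\alpha(x)=x^7$ on $C_{25}$ is fpf (as $7-1=6$ is prime to $5$). It satisfies the elementary abelian identity $t-2$, since $7\equiv2$ modulo $5$. But $x^{-2}\alpha(x)=x^5$ is not always trivial, so (1) fails for $r=t-2$.

**Theorem 2.1.** *For $f\in\mathbb Z[t]\setminus\{0\}$ the following are equivalent: (a) there is a bound for $\operatorname{h}(G)$ valid for all finite $G$ with an fpf automorphism satisfying the elementary abelian identity $f$; (b) the content of $f$ is $1$ or a prime power. If (b) holds, there is a bound depending only on $\deg f$.*

*Proof of (a)⇒(b).* If (b) fails, two distinct primes $p,q$ divide the content of $f$. Then $f(\alpha)$ annihilates all elementary abelian $p$-groups and $q$-groups. So every $(G_i,\alpha_i)$ of Lemma 1.1 satisfies the elementary abelian identity $f$, while $\operatorname{h}(G_i)=i$. $\square$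

This is the exact point where the linear approach ends. It succeeds as long as at most one prime is invisible (Section 4, which also gives (b)⇒(a)), and with two invisible primes it cannot succeed. From there on one must use that (1) is an identity in the *nonabelian* Sylow $p$-subgroups for $p\mid n$. Section 5 extracts one consequence: a certain power $\psi_p$ of the $p'$-part of $\alpha$ centralizes all $p^{\kappa}$-th powers in $P_p$, where $p^\kappa\,\|\,n$. Section 6 shows that this bounds the $p$-length of $[G,\psi_p]$. On $G/[G,\psi_p]$ the $p'$-part of $\alpha$ has bounded order, and if this happens for two different primes, then $\alpha$ itself has bounded order, so that Fact D applies. Section 7 puts this together.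

## 3. Chief factors, invariant Sylow subgroups and criteria for nilpotence

**Notation.** $G$ is solvable with an automorphism $\alpha$, fpf unless we say otherwise, and $B=G\rtimes\langle\alpha\rangle$ with $\alpha g\alpha^{-1}=\alpha(g)$. The group $B$ is solvable. Commutators are $[g,h]=ghg^{-1}h^{-1}$, and $[R,z,z]=[[R,z],z]$. For a prime $u$, an element $a$ of finite order is $a=a_ua_{u'}$ with $a_u$ the $u$-part and $a_{u'}$ the $u'$-part. Both are powers of $a$, and the decomposition is compatible with homomorphisms and powers.

**Definition.** An *$\alpha$-section* of $G$ is $L/K$ with $K\le L\le G$ both normal in $B$. An *$\alpha$-chief factor* is such an $L/K$ with $K<L$ and $L/K$ minimal normal in $B/K$. It is an irreducible $\mathbb F_qB$-module for some prime $q$, its *characteristic*. An *$\alpha$-chief series* is a series from $1$ to $G$ of normal subgroups of $B$ whose factors are $\alpha$-chief factors.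

For example, the additive group of $\mathbb F_4$ with $\alpha$ multiplication by an element of order $3$ is itself an $\alpha$-chief factor, with minimal polynomial $t^2+t+1$ for $\alpha$, although the chief factors of the group $\mathbb F_4$ alone have order $2$.

For $N\lhd G$ we have $\operatorname{h}(G)\le\operatorname{h}(N)+\operatorname{h}(G/N)$ and $l_p(G)\le l_p(N)+l_p(G/N)$. Neither $\operatorname{h}$ nor $l_p$ increases on passing to subgroups or quotients, and on direct products both are the maximum over the factors. Besides Facts D and HH we use two cited theorems.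

**Fact HHB** (Hall–Higman, Theorem B, for elements of order $p$). If $\Lambda$ is a finite $p$-solvable linear group over a field of characteristic $p$ with $O_p(\Lambda)=1$, and $x\in\Lambda$ has order $p$, then the minimal polynomial of $x$ has degree $\ge p-1$.

**Fact T** (Thompson; Gorenstein, *Finite Groups*, 5.3.11). Every $u$-group $R$ ($u$ prime) has a characteristic subgroup $H$ with $H/Z(H)$ elementary abelian such that every nontrivial $u'$-automorphism of $R$ acts nontrivially on $H$. (For $R=Q_8$ one can take $H=R$.)

We also use these textbook facts:

* (F1) (Burnside) A $u'$-automorphism of a $u$-group $Y$ that is trivial on $Y/\Phi(Y)$ is trivial.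
* (F2) A $u'$-automorphism of a $u$-group that acts trivially on all factors of an invariant normal series is trivial.
* (F3) If a $u'$-group $Q$ acts on an abelian $u$-group $M$, then $M=C_M(Q)\times[M,Q]$. In particular, if $Q$ acts nontrivially on $M$, it acts nontrivially on $[M,Q]$.
* (F4) If $\Lambda$ is an irreducible linear group in characteristic $u$, then $O_u(\Lambda)=1$, since the fixed space of $O_u(\Lambda)$ is nonzero and $\Lambda$-invariant.
* (F5) (Kaluzhnin) A group of automorphisms stabilizing a normal series (acting trivially on its factors) is nilpotent.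
* (F6) If $G$ is solvable, then $C_G(F(G))\le F(G)$.
* (F7) A primitive solvable permutation group $S$ has a unique minimal normal subgroup $M$; it is elementary abelian, regular, and $C_S(M)=M$.
* Clifford's theorem, the Skolem–Noether theorem and the Schur–Zassenhaus theorem.

**Lemma 3.1.** *If $N\lhd G$ is $\alpha$-invariant, then $\alpha$ is fpf on $G/N$.*

*Proof.* As in Section 1, $g\mapsto g^{-1}\alpha(g)$ is injective on $G$, so it is bijective on $G$ and on $N$. If $g^{-1}\alpha(g)\in N$, it equals $v^{-1}\alpha(v)$ with $v\in N$, and so $g=v\in N$. $\square$

**Lemma 3.2.** *For every prime $p$, $G$ has an $\alpha$-invariant Sylow $p$-subgroup.*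

*Proof.* Let $P$ be a Sylow $p$-subgroup and write $\alpha(P)=g^{-1}Pg$. The map $x\mapsto\alpha(x)x^{-1}$ is injective, hence bijective, so there is $x$ with $\alpha(x)x^{-1}=g^{-1}$, that is, $g\alpha(x)=x$. Then $\alpha(x^{-1}Px)=(g\alpha(x))^{-1}P\,g\alpha(x)=x^{-1}Px$. $\square$

**Inheritance.** The hypothesis of Theorem 1.2, with the same $r$, passes to $\alpha$-invariant normal subgroups $N$ (use $P_p\cap N$), to quotients $G/N$ (use $P_pN/N$ and Lemma 3.1), and hence to all $\alpha$-sections.

The next two lemmas say what it means to centralize many chief factors. Neither uses that $\alpha$ is fpf.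

**Lemma 3.3.** *Fix an $\alpha$-chief series of $G$. If $C\lhd G$ centralizes all factors of characteristic $q$ in it, then $C$ is $q$-nilpotent (it has a normal $q'$-subgroup with $q$-group quotient). In particular, the intersection of the centralizers in $G$ of all factors of characteristic $q$ lies in $O_{q',q}(G)$.*

*Proof.* Intersect the series with $C$. A factor $L/K$ of characteristic different from $q$ gives a $q'$-group. If $L/K$ has characteristic $q$, then $[C\cap L,C]\le C\cap K$, so it gives a $q$-group that is central in $C/(C\cap K)$. Induct on the length of this series of $C$. Let $N$ be its bottom nontrivial term; by induction $C/N$ is $q$-nilpotent, with normal $q$-complement $T/N$, say. If $N$ is a $q'$-group, $T$ is a normal $q$-complement of $C$. If $N$ is a central $q$-group, then $T=N\times O_{q'}(T)$ by Schur–Zassenhaus. The group $O_{q'}(T)$ is characteristic in $T$, hence normal in $C$, and its index $|C/T|\,|N|$ is a power of $q$. The intersection named in the last sentence is normal in $G$ and $q$-nilpotent, so it lies in $O_{q',q}(G)$. $\square$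

**Lemma 3.4.** *Fix an $\alpha$-chief series and a prime $p$, and let $X$ be the intersection of the $C_G(V)$ over all its factors $V$ of characteristic $\ne p$. Then $\operatorname{h}(X)\le2$.*

*Proof.* By Lemma 3.3, $X$ is $q$-nilpotent for all $q\ne p$. The intersection $X_p$ of its normal $q$-complements ($q\ne p$ dividing $|X|$) is a normal $p$-subgroup, and $X/X_p$ embeds in a product of $q$-groups, so it is nilpotent. $\square$

**Lemma 3.5.** *Let $F=F(G)$ and let $C$ be the intersection of the $C_G(W)$ over the factors $W$ of a series of $F$ whose terms are normal in $B$. Then $C\le F$.*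

*Proof.* $C$ is normal in $G$. By (F6), $C_C(F)=C\cap Z(F)$. The group $C/C_C(F)$ acts faithfully on $F$ and stabilizes a normal series, so it is nilpotent by (F5). Intersecting the series with $C_C(F)$ gives a series of $C_C(F)$ whose factors are centralized by $C$, so $C_C(F)$ lies in the hypercenter of $C$. Hence $C$ is nilpotent, and being normal it lies in $F$. $\square$

**Lemma 3.6.** *Let $\tau$ be a finite set of primes and $\Gamma$ a solvable group with $l_q(\Gamma)\le\ell$ for all $q\in\tau$. Then $\Gamma$ has a characteristic series with at most $(2\ell+1)^{|\tau|}$ factors, each of which is a $q$-group with $q\in\tau$ or a $\tau'$-group.*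

*Proof.* Induct on $|\tau|$. For $\tau=\varnothing$ take the one factor $\Gamma$. For $q\in\tau$ the upper $q$-series has at most $2\ell+1$ factors, which are $q'$-groups or $q$-groups. By induction each $q'$-factor has a characteristic series with at most $(2\ell+1)^{|\tau|-1}$ factors, each a $q_1$-group with $q_1\in\tau\setminus\{q\}$ or a $(\tau\setminus\{q\})'$-group. In the latter case it is also a $q'$-group, so a $\tau'$-group. Preimages of characteristic subgroups of characteristic sections are characteristic. $\square$

## 4. Orbits on weight spaces and groups with at most one exceptional prime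

We now see how far the linear information goes. The order of $\alpha$ is not bounded (recall $r=t-2$), so Fact D is not applicable to $G$ directly. The way around is that an operator with minimal polynomial of degree $\le d$ has only short orbits on the summands of a direct sum, so a bounded power of $\alpha$ acts almost trivially on the normal $u$-subgroups that are visible on the chief factors.

**Lemma 4.1.** *If an invertible operator $a'$ with minimal polynomial of degree $\le m$ permutes the nonzero summands of a direct sum of subspaces, its orbits on the summands have length $\le m$. If $b$ is invertible with minimal polynomial of degree $\le d$, then $\operatorname{Ad}(b)\colon Y\mapsto bYb^{-1}$ has minimal polynomial of degree $\le d^2$.*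

*Proof.* For $0\ne v$ in a summand with orbit length $s$, the vectors $v,a'v,\dots,a'^{s-1}v$ lie in different summands and are linearly independent. If $s>m$, the minimal polynomial would give a nontrivial relation among them. For the second part, $\operatorname{Ad}(b)=L_bR_{b^{-1}}$, with $L$ and $R$ left and right multiplication. As $b$ and $b^{-1}$ have minimal polynomials of degree $\le d$, all powers of $\operatorname{Ad}(b)$ lie in the commutative algebra spanned by the $d^2$ operators $L_b^iR_{b^{-1}}^j$ $(0\le i,j<d)$. $\square$

The permutation matrix of an $s$-cycle has minimal polynomial $t^s-1$, so the bound on orbits is attained. For $d\ge1$ put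
$$e=\operatorname{lcm}(1,\dots,d^2)^2,\qquad E=e\prod_{u\le\max(d^2,3)}u\quad(u\text{ prime}),\qquad \eta(d)=3+\mathcal D(\Omega(E)).$$

**Lemma 4.2.** *Let $\mathbb K$ be an algebraically closed field of characteristic $q$. Let $a\in GL(\hat V)$ be of finite order with minimal polynomial of degree $\le d$, let $u\ne q$ be a prime, and let $R\le GL(\hat V)$ be a finite $u$-group normalized by $a$. Put $z=a^e$. Then (i) $z_{u'}$ centralizes $R$; (ii) $[R,z_u,z_u]=1$.*

*Proof.* **Step 1: $z$ centralizes the center of the critical subgroup.** Let $H$ be as in Fact T and $A=Z(H)$. Both are characteristic in $R$, so $a$ normalizes them. As $u\neq q$, $\hat V=\bigoplus V_\lambda$ is the direct sum of the weight spaces of $A$, and $a$ permutes them. By Lemma 4.1 the orbits have length $\le d$, and these lengths divide $e$. So $z$ stabilizes each $V_\lambda$. For $x\in A$, both $x$ and $zxz^{-1}$ then act on each $V_\lambda$ as $\lambda(x)$. Since $A$ is faithful on $\hat V$, $z$ centralizes $A$.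

**Step 2: $z$ acts trivially on $H/A$.** The idea is to see $H$ modulo the part that is central on $V_\lambda$ as a set of lines of eigenvectors in $\operatorname{End}(V_\lambda)$. Fix $\lambda$, let $m\le d$ be the length of its $a$-orbit, and let $b=a^m$, which stabilizes $V_\lambda$. So does $H$, because $A$ is central in $H$. Put
$$R_\lambda=\{h\in H:\lambda([h,H])=1\},\qquad \chi_h(h')=\lambda([h',h])\quad(h,h'\in H).$$
Since $H$ has class $\le2$, commutators lie in $A$ and are multiplicative in both arguments. So $h\mapsto\chi_h$ is a homomorphism into the group of linear characters of $H$, with kernel $R_\lambda$. Let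
$$S_\chi=\{Y\in\operatorname{End}(V_\lambda):h'Yh'^{-1}=\chi(h')Y\ \text{for all }h'\in H\}.$$
The sum of the $S_\chi$ is direct. On $V_\lambda$ we have $h'hh'^{-1}=[h',h]h=\chi_h(h')h$, so $0\ne h|_{V_\lambda}\in S_{\chi_h}$. If $Y\in S_{\chi_h}$, then
$$h'(bYb^{-1})h'^{-1}=\lambda([b^{-1}h'b,h])\,bYb^{-1}=\lambda([h',bhb^{-1}])\,bYb^{-1},$$
where the last equality holds because $b$ fixes $\lambda$. So $bS_{\chi_h}b^{-1}=S_{\chi_{bhb^{-1}}}$. Thus $\operatorname{Ad}(b|_{V_\lambda})$ permutes the nonzero summands $S_{\chi_h}$ in the way $b$ permutes $H/R_\lambda$. As $b\in\mathbb K[a]$, its minimal polynomial has degree $\le d$, and by Lemma 4.1 the orbits of $b$ on $H/R_\lambda$ have length $\le d^2$. Let $M=\operatorname{lcm}(1,\dots,d^2)$. Then $b^M$ acts trivially on $H/R_\lambda$. Since $m$ divides $M$ and $z=a^{M^2}$, $z$ is a power of $b^M$ and acts trivially on $H/R_\lambda$. This holds for all $\lambda$, and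
$$\bigcap_\lambda R_\lambda=\{h\in H:[h,H]\le\textstyle\bigcap_\lambda\ker\lambda=1\}=A.$$
So $z$ acts trivially on $H/A$.

**Step 3: proof of (i).** By Steps 1 and 2, $z_{u'}$ acts trivially on $A$ and on $H/A$, so by (F2) it centralizes $H$, and by Fact T it centralizes $R$.

**Step 4: proof of (ii).** We absorb the $u$-part of $a$ into the $u$-group. $R^*=R\langle a_u\rangle$ is a $u$-group. Let $A^*$ be a maximal abelian normal subgroup of $R^*$, so that $C_{R^*}(A^*)=A^*$. As $a_u\in\mathbb K[a]$, its minimal polynomial has degree $\le d$, and by Lemma 4.1 it has orbits of length $\le d$ on the weights of $A^*$. So $z_u=a_u^e$ fixes all weights and centralizes $A^*$, as in Step 1. Hence $z_u\in A^*$, $[R,z_u]\le A^*$, and $[R,z_u,z_u]=1$. $\square$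

**Theorem 4.3.** *Let $p$ be a prime and let $\alpha$ be fpf on $G$. Suppose that in some $\alpha$-chief series of $G$, for every factor $V$ of characteristic $q\ne p$ the minimal polynomial of $\alpha$ on $V$ has degree $\le d$. Then $\operatorname{h}(G)\le\eta(d)=3+\mathcal D(\Omega(E))$.*

*Proof.* **Step 1: control on the normal $u$-subgroups.** Let $X$ be as in Lemma 3.4 for this series, $\bar G=G/X$, $\bar F=F(\bar G)$, and $z=\alpha^e$. Let $u$ be any prime ($u=p$ is allowed) and $R=O_u(\bar G)$. The group $\bar G$ acts on every factor $V$ of characteristic $\ne p$, and only $1$ acts trivially on all of them. If $V$ has characteristic $u\ne p$, then the image of $R$ is a normal $u$-subgroup of an irreducible linear group in characteristic $u$ and is trivial by (F4). So the intersection of the $C_R(V)$ over the $V$ of characteristic $q\notin\{p,u\}$ is already trivial. Apply Lemma 4.2 to the images of $R$ and $\alpha$ on each $V\otimes\overline{\mathbb F}_q$ for these $V$. The result is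
$$[R,z_{u'}]=1,\qquad [R,z_u,z_u]=1. \tag{2}$$

**Step 2: $\alpha^E$ is trivial on the chief factors inside $\bar F$.** Let $W=L/K$ be an $\alpha$-chief factor of $\bar G$ with $L\le\bar F$, of characteristic $u$. As $L$ is nilpotent, $L=K\,O_u(L)$, so $W$ is $B$-isomorphic to a section of $R=O_u(\bar G)$. First, $\alpha_{u'}^E$ is a power of $z_{u'}=\alpha_{u'}^e$, so it is trivial on $W$ by (2). Next, (2) gives $(z_u-1)^2=0$ on $W$, so $z_u^u-1=(z_u-1)^u=0$ on $W$.

If $u\le\max(d^2,3)$, then $u$ divides $E/e$, so $\alpha_u^E=z_u^{E/e}$ is a power of $z_u^u$ and is trivial on $W$.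

If $u>\max(d^2,3)$, then $u\ge5$ and $u\nmid e$. So $\alpha_u$ is a power of $z_u=\alpha_u^e$, and $(\alpha_u-1)^2=0$ on $W$. The image $x$ of $\alpha_u$ lies in the solvable linear group induced by $B$ on the irreducible module $W$, which has $O_u=1$ by (F4). If $x\ne1$, then $x$ has order $u$ and a minimal polynomial of degree $2<u-1$, contradicting Fact HHB. So $\alpha_u$ is trivial on $W$.

In both cases $\alpha^E=\alpha_u^E\alpha_{u'}^E$ is trivial on $W$.

**Step 3: Fact D on the top quotient.** The elements of $\bar G\rtimes\langle\alpha\rangle$ acting trivially on $W$ form a normal subgroup containing $\alpha^E$, hence $[\bar G,\alpha^E]$. Take all $W$ in a series of $\bar F$ with $\alpha$-chief factors. By Lemma 3.5, $[\bar G,\alpha^E]\le\bar F$. So $\alpha$ induces on $\bar G/\bar F$ an automorphism of order dividing $E$, fpf by Lemma 3.1, and Fact D gives $\operatorname{h}(\bar G/\bar F)\le\mathcal D(\Omega(E))$. Add $\operatorname{h}(\bar F)\le1$ and $\operatorname{h}(X)\le2$. $\square$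

*Proof of (b)⇒(a) in Theorem 2.1.* Let the content of $f$ be $1$ or a power of a prime $p$ (in the first case let $p$ be any prime). Refine a characteristic series of $G$ with elementary abelian factors to an $\alpha$-chief series. For a factor of characteristic $q\ne p$, $f$ modulo $q$ is nonzero of degree $\le\deg f$, and $f(\alpha)$ annihilates the factor. Theorem 4.3 gives $\operatorname{h}(G)\le\eta(\max(1,\deg f))$. $\square$

## 5. The identity on $p^\kappa$-th powers, for primes $p$ dividing the content

From now on assume the hypothesis of Theorem 1.2. Write $r=n\,r_1$ with $r_1=\sum b_it^i$ primitive, let $\sigma$ be the set of primes dividing $n$, and let $p^{\kappa_p}\,\|\,n$ for $p\in\sigma$.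

**Lemma 5.1.** *If $V=L/K$ is an $\alpha$-chief factor of characteristic $q\notin\sigma$, the minimal polynomial of $\alpha$ on $V$ has degree $\le d$.*

*Proof.* $P_q\cap L$ is a Sylow $q$-subgroup of $L$ and maps onto $V$, so the identity gives $n\,r_1(\alpha)=0$ on $V$. Here $n$ is invertible modulo $q$, and $r_1\not\equiv0$ modulo $q$. $\square$

For $p\in\sigma$ the equation on a chief factor is empty. But $x^{a_i}=(x^n)^{b_i}$, so the identity for $x$ is an identity for $y=x^n$ with the *primitive* polynomial $r_1$. This says nothing about $x$, but much about its $p^{\kappa}$-th power.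

**Lemma 5.2.** *Let $p\in\sigma$, $\kappa=\kappa_p$, $P=P_p$, and*
$$D=\langle x^{p^\kappa}:x\in P\rangle,\qquad m_p=|GL_d(\mathbb F_p)|,\qquad \psi_p=\alpha_{p'}^{m_p}.$$
*Then $[D,\psi_p]=1$.*

*Proof.* Let $x\in P$ and $y=x^n$. Since $n/p^\kappa$ is prime to $p$, $\langle x^{p^\kappa}\rangle=\langle y\rangle$. Let $Y=\langle\alpha^i(y):i\ge0\rangle\le P$, an $\alpha$-invariant $p$-group. The identity for $x$ reads
$$y^{b_0}\,\alpha(y)^{b_1}\cdots\alpha^d(y)^{b_d}=1. \tag{3}$$
So $r_1(\alpha)$ annihilates the image of $y$ in $Y/\Phi(Y)$, and this image generates $Y/\Phi(Y)$ as an $\mathbb F_p[\alpha]$-module. Hence $r_1(\alpha)$ annihilates this cyclic module. As $r_1\not\equiv0$ modulo $p$, its dimension $d'$ is at most $d$. The order of $GL_{d'}(\mathbb F_p)$ divides $m_p$, so $\alpha^{m_p}$ is trivial on $Y/\Phi(Y)$, and so is its power $\psi_p=(\alpha^{m_p})_{p'}$. Since $\psi_p$ is a $p'$-element, it is trivial on $Y$ by (F1). In particular it centralizes $x^{p^\kappa}\in\langle y\rangle$. $\square$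

Two examples of $D$: if $P$ is dihedral of order $8$ and $\kappa=1$, then $D=Z(P)$; if $r=n$ is constant, then $r_1=1$, (3) reads $y=1$, and $D=1$.

## 6. The $p$-length of $[G,\psi]$ when $\psi$ centralizes $p^\kappa$-th powers

This section isolates what we use of Lemma 5.2. Here $\alpha$ need not be fpf.

**Proposition 6.1.** *Let $\alpha$ be an automorphism of a finite solvable group $G$, $p$ a prime, $\kappa\ge0$, $P$ an $\alpha$-invariant Sylow $p$-subgroup of $G$, $D=\langle x^{p^\kappa}:x\in P\rangle$, and $\psi\in\langle\alpha\rangle$ a $p'$-element with $[D,\psi]=1$. Then $l_p([G,\psi])\le1+\lambda(p,2\kappa+6)$.*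

The idea is this. On a chief factor $V$ of characteristic $p$, every $\delta\in D$ will satisfy $(\delta-1)(\psi-1)=0$. So the image of $\psi-1$ lies in the kernel of $\delta-1$, and the fixed spaces of $\delta$ and $\psi$ have dimensions adding up to at least $\dim V$. Two nontrivial commuting operators, one of $p$-power and one of $p'$-order, can hardly both fix so much in an irreducible solvable group, unless $\delta$ is of small order. To turn this into a proof we break $V$ into blocks until the group is primitive. The next lemma handles the permutation of the blocks.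

**Lemma 6.2.** *Let $V=\bigoplus V_i$ be a vector space with nonzero summands. Let $\delta,\psi\in GL(V)$ commute and permute the summands, with $\delta$ of $p$-power order, $\psi$ of order prime to $p$, and $(\delta-1)(\psi-1)=0$. If one of $\delta,\psi$ moves $V_i$, then the other stabilizes $V_i$ and acts trivially on it.*

*Proof.* Let $\{f,g\}=\{\delta,\psi\}$ with $fi\ne i$, where $fi$ is the index of $fV_i$, and let $0\ne v\in V_i$. From $(g-1)(f-1)v=0$ we get $gfv-gv=fv-v$. The right side has nonzero components exactly in the summands $fi$ and $i$, the left side exactly in $gfi$ and $gi$. So $\{gfi,gi\}=\{fi,i\}$. If $gi=i$, comparing components in $V_i$ gives $gv=v$; as $v\in V_i$ was arbitrary, $g$ is trivial on $V_i$. Otherwise $gi=fi$ and $gfi=i$. Then $f^2i=fgi=gfi=i$ and $g^2i=gfi=i$, so both $f$ and $g$ interchange $i$ and $fi$ and have even order. That is impossible for an operator of $p$-power order and one of order prime to $p$. $\square$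

*Proof of Proposition 6.1.* The group $[G,\psi]$ is normal in $B$: it is normalized by $G$, and by $\alpha$ because $\alpha$ commutes with $\psi$. Every normal subgroup of $B$ containing $\psi$ contains $[G,\psi]$.

**Step 1: reduction to one chief factor.** The purpose is to replace $p$-length by exponents. Let $V=L/K$ be an $\alpha$-chief factor of characteristic $p$. We shall show:
$$\text{for every $p$-element } x\in[G,\psi],\quad x^{p^{2\kappa+6}}\text{ acts trivially on }V. \tag{4}$$
If (4) holds for all $V$ of characteristic $p$ in an $\alpha$-chief series, then $x^{p^{2\kappa+6}}\in O_{p',p}(G)$ by Lemma 3.3. So $[G,\psi]/([G,\psi]\cap O_{p',p}(G))$ has Sylow $p$-subgroups of exponent dividing $p^{2\kappa+6}$, and by Fact HH its $p$-length is at most $\lambda(p,2\kappa+6)$. The group $[G,\psi]\cap O_{p',p}(G)$ has $p$-length at most $1$, and the proposition follows.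

If $\psi$ is trivial on $V$, so is $[G,\psi]$, and (4) holds. From now on $\psi$ is nontrivial on $V$.

**Step 2: the basic relation.** We translate $[D,\psi]=1$ into linear algebra: for all $\delta\in D$,
$$\delta\psi=\psi\delta,\qquad(\delta-1)(\psi-1)=0\ \text{ on }V. \tag{5}$$
The first part is the hypothesis. The Sylow subgroup $P\cap L$ of $L$ maps onto $V$. If $v\in V$ is the image of $x\in P\cap L$, then $(\delta-1)v$ is the image of $\delta x\delta^{-1}x^{-1}$, which lies in $D$ because $D\lhd P$. As $\psi$ centralizes $D$, $(\psi-1)(\delta-1)v=0$.

**Step 3: a chain of block systems.** We reduce to primitive actions. Choose a chain $\mathfrak B_0=\{V\},\mathfrak B_1,\dots,\mathfrak B_\ell$ ($\ell\ge0$) of $B$-invariant direct decompositions of $V$ over $\mathbb F_p$ into nonzero subspaces (blocks), each properly refining the previous one. Choose it maximal: nothing can be inserted, and $\mathfrak B_\ell$ has no proper $B$-invariant refinement. We need three properties.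

First, $B$ is transitive on each $\mathfrak B_j$, since the sum of the blocks in an orbit is a nonzero submodule of the irreducible module $V$. Hence for $V'\in\mathfrak B_{j-1}$ the group $\operatorname{Stab}_B(V')$ is transitive on the $\mathfrak B_j$-blocks in $V'$, because an element of $B$ taking one of them to another stabilizes $V'$. There are at least two of them, the same number for each $V'$.

Second, $\operatorname{Stab}_B(V')$ is primitive on the $\mathfrak B_j$-blocks in $V'$. If it preserved a nontrivial partition, summing the blocks in each class and translating by $B$ would give a $B$-invariant decomposition strictly between $\mathfrak B_{j-1}$ and $\mathfrak B_j$.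

Third, for $U\in\mathfrak B_\ell$ the group $\operatorname{Stab}_B(U)$ induces on $U$ an irreducible group, since the $B$-translates of a proper nonzero submodule of $U$ would sum to a proper nonzero submodule of $V$. This linear group is primitive, that is, it preserves no nontrivial direct decomposition of $U$, since the translates of one would properly refine $\mathfrak B_\ell$.

**Case 1: $\psi$ moves a block of some $\mathfrak B_j$.** Take $j$ minimal; then $j\ge1$. Let $N$ and $N_1$ be the kernels of $B$ on $\mathfrak B_{j-1}$ and $\mathfrak B_j$. By minimality $\psi\in N\lhd B$, so $[G,\psi]\le G_N:=N\cap G$. Choose $V'\in\mathfrak B_{j-1}$ such that $\psi$ moves a $\mathfrak B_j$-block in $V'$. Let $\Theta$ be the set of $\mathfrak B_j$-blocks in $V'$, let $S$ be the primitive solvable group induced on $\Theta$ by $\operatorname{Stab}_B(V')$, and let $M$ be its minimal normal subgroup from (F7), a $u$-group with $|\Theta|=|M|$, $u$ prime. Bars denote images in $S$. Then $\bar\psi\ne1$, $\bar G_N\lhd S$, $P_N=P\cap N$ is a Sylow $p$-subgroup of $G_N$, and $D_N=\langle x^{p^\kappa}:x\in P_N\rangle$ is contained in $D$ and normal in $P_N$.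 By (5) and Lemma 6.2, *every point of $\Theta$ moved by an element of $D_N$ is fixed by $\psi$.*

**Step 4: $\bar D_N=1$.** This shows that $p^\kappa$-th powers do not move blocks. Suppose $\bar D_N\ne1$. Then $\bar G_N\ne1$, so $M\le\bar G_N$ by uniqueness of $M$. A point stabilizer in $S$ acts on $\Theta$ as it acts on $M$ by conjugation (identify $m\in M$ with the image of the point under $m$), and faithfully.

Let $u\ne p$. The $p$-group $\bar P_N$ fixes a point, since $|\Theta|$ is a power of $u$. So $\bar D_N$ lies in a point stabilizer and fixes exactly $|C_M(\bar D_N)|$ points. By (F3), $|M:C_M(\bar D_N)|=|[M,\bar D_N]|$, and $\bar D_N$ acts nontrivially on $[M,\bar D_N]$, so this index is at least $3$. Thus at least $\frac23|\Theta|$ points are moved by elements of $\bar D_N$, and all of them are fixed by $\psi$. But then $\bar\psi\ne1$ lies in a point stabilizer and fixes exactly $|C_M(\bar\psi)|\le\frac12|\Theta|$ points. This is a contradiction.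

Let $u=p$. Then $M$ is a normal $p$-subgroup of $\bar G_N$, so $M\le\bar P_N$, and $[M,\bar D_N]\le M\cap\bar D_N$ because both groups are normal in $\bar P_N$. If $M\cap\bar D_N=1$, then $\bar D_N\le C_S(M)=M$, so $\bar D_N=1$, a contradiction. Otherwise a nontrivial element of $M\cap\bar D_N$ moves every point, as $M$ is regular. So $\psi$ fixes every point of $\Theta$, contradicting $\bar\psi\ne1$.

**Step 5: (4) holds in Case 1.** We collect exponents, first on blocks, then inside blocks. By Step 4 the Sylow $p$-subgroup $\bar P_N$ of $\bar G_N$ has exponent dividing $p^\kappa$. As $G_N\lhd B$ and $B$ is transitive on $\mathfrak B_{j-1}$, the actions of $G_N$ on the $\mathfrak B_j$-blocks inside the various members of $\mathfrak B_{j-1}$ are conjugate under $B$, so the same holds for each of them. Hence $x^{p^\kappa}\in N_1\cap G$ for every $p$-element $x\in G_N$.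

Next let $U\in\mathfrak B_j$ be moved by $\psi$. By (5) and Lemma 6.2, $D$ stabilizes $U$ and acts trivially on it. The group $P\cap N_1$ maps onto a Sylow $p$-subgroup of the image of $N_1\cap G$ on $U$, and $p^\kappa$-th powers of its elements lie in $D$. So Sylow $p$-subgroups of that image have exponent dividing $p^\kappa$. As $N_1\cap G\lhd B$ and $B$ is transitive on $\mathfrak B_j$, this holds on all blocks of $\mathfrak B_j$. Hence $y^{p^\kappa}=1$ on $V$ for every $p$-element $y\in N_1\cap G$. Together, $x^{p^{2\kappa}}=1$ on $V$ for all $p$-elements $x\in G_N$, and (4) holds.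

**Case 2: $\psi$ fixes all blocks of $\mathfrak B_\ell$.** (If Case 1 does not occur, then Case 2 does.) Let $N$ be the kernel of $B$ on $\mathfrak B_\ell$, so $\psi\in N$ and $[G,\psi]\le N\cap G$. Choose $U\in\mathfrak B_\ell$ with $\psi|_U\ne1$. Let $T\le GL(U)$ be the solvable, irreducible, primitive group induced by $\operatorname{Stab}_B(U)$. It contains the images of $\psi$ and of $P\cap N$, and the latter is a Sylow $p$-subgroup of the image of $N\cap G$ on $U$. We claim:
$$\text{if }y\text{ is the image on }U\text{ of }x^{p^\kappa}\text{ with }x\in P\cap N,\text{ then }y^{p^6}=1. \tag{6}$$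
Given (6), every $p$-element of $N\cap G$ has trivial $p^{\kappa+6}$-th power on $U$. As $N\cap G\lhd B$ and $B$ is transitive on $\mathfrak B_\ell$, the same holds on all blocks, and (4) follows. So it remains to prove (6). Suppose that $\delta:=y^{p^6}\ne1$. By (5), $y$ and $\psi$ commute and $(y-1)(\psi-1)=0$ on $U$.

**Step 6: a normal subgroup of class $\le2$ on which $\delta$ acts.** By (F4), $O_p(T)=1$, so $F(T)$ is a $p'$-group, and $C_T(F(T))\le F(T)$ by (F6). So the nontrivial $p$-element $\delta$ acts nontrivially on $O_u(T)$ for some prime $u\ne p$. Let $H$ be the subgroup of $O_u(T)$ from Fact T. It is normal in $T$, and $\delta$ acts nontrivially on $H$. Let $A=Z(H)\lhd T$.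

**Step 7: restriction to one weight space $Q$ of $A$.** The homogeneous components of $U|_A$ (Clifford's theorem) form a $T$-invariant decomposition of $U$. As $T$ is primitive, there is only one. So the image $\mathbb F_p[A]\subseteq\operatorname{End}(U)$ is a field. With $\mathbb K=\overline{\mathbb F}_p$ and $\hat U=U\otimes\mathbb K$ we get $\hat U=\bigoplus_\mu\hat U_\mu$, where $\mu$ runs over the restrictions to $A$ of the embeddings of this field in $\mathbb K$. These are the distinct Galois conjugates $\lambda^{p^i}$ of one faithful character $\lambda\colon A\to\mathbb K^*$. The map $\operatorname{id}\otimes\mathrm{Frob}$ commutes with $GL(U)$ and carries $\hat U_\mu$ onto $\hat U_{\mu^p}$. Hence *an element of $T$ that stabilizes $\hat U_\lambda$ and acts trivially on it is $1$.*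

$T$ permutes the weight spaces. If $\psi$ moved $\hat U_\lambda$, then by Lemma 6.2 $y$ would stabilize it and be trivial on it, so $y=1$. If $y$ moved $\hat U_\lambda$, then likewise $\psi|_U=1$. Both are impossible. So $y$ and $\psi$ stabilize $Q:=\hat U_\lambda$. For $a\in A$ the element $yay^{-1}$ acts on $Q$ as the scalar $\lambda(a)$, so $yay^{-1}=a$ because $\lambda$ is faithful; the same holds for $\psi$. Thus $y$ and $\psi$ centralize $A$, and $y,\delta,\psi$ are nontrivial on $Q$. Since $A$ is central in $H$, $H$ also stabilizes $Q$.

**Step 8: tensor decomposition of $Q$.** We write $Q$ as a tensor product in which $H$ acts on one factor only. $A$ acts on $Q$ by scalars. The form $(h,h')\mapsto\lambda([h,h'])$ on $H/A$ is multiplicative in both arguments, and it is nondegenerate since $\lambda$ is faithful and $A=Z(H)$. For $c\in H/A$ let $h_c$ be the operator on $Q$ given by a representative of $c$. The $h_c$ are nonzero eigenvectors for distinct characters of $H$ acting by conjugation, so they are linearly independent. They span $\mathcal A=\mathbb K[H]|_Q$, which is semisimple as $u\ne p$. An element of $\mathcal A$ is central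 only if it is invariant under conjugation by $H$, so the center is the span of $h_1$, that is, $\mathbb K$. Hence $\mathcal A\cong M_w(\mathbb K)$ with $w^2=|H/A|$, and we can write
$$Q=W\otimes U_0,\qquad \mathcal A=\operatorname{End}(W)\otimes1,\qquad \dim W=w.$$
As $y$ and $\psi$ normalize $H$, they normalize $\mathcal A$. By Skolem–Noether, $y$ induces on $\mathcal A$ conjugation by some $y_1\otimes1$, and $(y_1\otimes1)^{-1}y$ centralizes $\mathcal A$, so it has the form $1\otimes y_2$. Thus $y=y_1\otimes y_2$, and in the same way $\psi=\psi_1\otimes\psi_2$. If $y$ has order $p^s$ on $Q$, then $y_1^{p^s}$ and $y_2^{p^s}$ are mutually inverse scalars. Rescaling by a $p^s$-th root, we may take $y_1,y_2$ of $p$-power order, that is, unipotent. Likewise we may take $\psi_1,\psi_2$ of order prime to $p$, hence diagonalizable. Since $y\psi=\psi y$, $\psi_1^{-1}y_1\psi_1$ is a scalar multiple of $y_1$. Both are unipotent, so they are equal. So $y_1$ and $\psi_1$ commute, and likewise $y_2$ and $\psi_2$.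

**Step 9: all of $\psi$ sits on $W$.** Let $W=\bigoplus W_\nu$ and $U_0=\bigoplus U_\mu$ be the eigenspace decompositions for $\psi_1$ and $\psi_2$. The summands are invariant under $y_1$ and $y_2$ respectively. On $W_\nu\otimes U_\mu$ the operator $\psi$ is the scalar $\nu\mu$. Since $(y-1)(\psi-1)=0$, $y$ is trivial there whenever $\nu\mu\ne1$. In that case $y_1|_{W_\nu}$ and $y_2|_{U_\mu}$ are scalar and unipotent, so both are $1$.

Now $\delta$ centralizes $A$, has order prime to $u$, and is nontrivial on $H$. By (F2) it acts nontrivially on $H/A$. If $y_1=1$, then $y$ would centralize $\mathcal A$ and, the $h_c$ being linearly independent, act trivially on $H/A$, and so would $\delta$. So $y_1|_{W_{\nu_0}}\ne1$ for some $\nu_0$. By the preceding paragraph $\nu_0\mu=1$ for all eigenvalues $\mu$ of $\psi_2$, so $\psi_2$ is scalar. Rescale so that $\psi_2=1$ and $\nu_0=1$. As $\psi\ne1$ on $Q$, $\psi_1\ne1$; since $\psi_1$ has the eigenvalue $1$, it is not scalar. Moreover $y_1$ is trivial on $\bigoplus_{\nu\ne1}W_\nu$, and $W_1=C_W(\psi_1)$. Hence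
$$\dim C_W(y_1)+\dim C_W(\psi_1)\ge w. \tag{7}$$

**Step 10: both fixed spaces are too small.** Let $g\in\{y_1,\psi_1\}$. A linear map $f\colon W\to W$ that vanishes on $(g-1)W$ and has image in $C_W(g)$ satisfies $fg^{-1}=f$ and $gf=f$, so $gfg^{-1}=f$. As $\dim W/(g-1)W=\dim C_W(g)$, these $f$ form a space of dimension $(\dim C_W(g))^2$. Identify $\mathcal A$ with $\operatorname{End}(W)=\bigoplus_c\mathbb Kh_c$. Then $\operatorname{Ad}(g)$ permutes the lines $\mathbb Kh_c$ as $y$, respectively $\psi$, acts on $H/A$. A fixed vector in the span of one orbit of lines is determined by one of its components, so the fixed space there has dimension $\le1$. Therefore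
$$(\dim C_W(g))^2\le\dim C_{\operatorname{End}W}(g)\le\text{number of orbits on }H/A. \tag{8}$$

For $g=y_1$: elements of $H/A$ outside $C_{H/A}(\delta)$ have $y$-orbits whose length is a power of $p$ not dividing $p^6$, since $\delta=y^{p^6}$. So the length is at least $p^7$. By (F3), $\delta$ acts nontrivially on the $y$-invariant group $[H/A,\delta]$, so this group contains such an orbit, and $|[H/A,\delta]|\ge p^7$. By (F3) again, $|C_{H/A}(\delta)|\le w^2/p^7$. Hence there are at most $2w^2/p^7\le w^2/64$ orbits, and $\dim C_W(y_1)\le w/8$.

For $g=\psi_1$: if $\psi$ acts nontrivially on $H/A$, it fixes at most half of the elements, and the other orbits have length at least $2$. So with $k\le\frac12w^2$ fixed elements there are at most $k+\frac12(w^2-k)\le\frac34w^2$ orbits. If $\psi$ acts trivially on $H/A$, then $\operatorname{Ad}(\psi_1)h_c=\chi(c)h_c$, where $\chi\colon H/A\to\mathbb K^*$ is a homomorphism because $h_ch_{c'}\in\mathbb Kh_{cc'}$. It is nontrivial, since $\psi_1$ is not scalar, and the fixed space of $\operatorname{Ad}(\psi_1)$ has dimension $|\ker\chi|\le\frac12w^2$. In both cases (8) gives $\dim C_W(\psi_1)\le\frac{\sqrt3}2w$.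

Since $\frac18+\frac{\sqrt3}2<1$, this contradicts (7). So (6) holds, and the proposition is proved. $\square$

## 7. Two different primes bound the order of $\alpha$: proof of Theorem 1.2

Keep the notation of Section 5 and put $s=|\sigma|$.

**Step 1: at most one prime divides the content.** If $s\le1$, Lemma 5.1 shows that Theorem 4.3 applies, the exceptional prime being the element of $\sigma$ (or any prime if $\sigma=\varnothing$). So $\operatorname{h}(G)\le\eta(d)$.

From now on $s\ge2$.

**Step 2: a uniform bound for $p$-lengths.** We want to apply Section 6 to all $\alpha$-sections $\Gamma$ of $G$ at once. Each $\Gamma$ inherits the hypothesis of Theorem 1.2 with the same $r$, and the automorphism $\alpha_{p'}^{m_p}$ formed for $\Gamma$ is induced by $\psi_p$. So Lemma 5.2 and Proposition 6.1, applied to $\Gamma$, give for all $p\in\sigma$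
$$l_p([\Gamma,\psi_p])\le\ell:=\max_{p\in\sigma}\bigl(1+\lambda(p,2\kappa_p+6)\bigr). \tag{9}$$

**Step 3: sections of bounded $p$-length for all but one prime of $\sigma$.** This step reduces such sections to Theorem 4.3. Let $q\in\sigma$, and let $\Gamma$ be an $\alpha$-section with $l_p(\Gamma)\le\ell$ for all $p\in\sigma\setminus\{q\}$. We claim
$$\operatorname{h}(\Gamma)\le c:=(2\ell+1)^{s-1}\eta(d).$$
Apply Lemma 3.6 with $\tau=\sigma\setminus\{q\}$. The factors of the resulting characteristic series are again $\alpha$-sections of $G$, and there are at most $(2\ell+1)^{s-1}$ of them. A factor that is a $p$-group with $p\in\tau$ has Fitting height $\le1\le\eta(d)$. A $\tau'$-factor has $\alpha$-chief factors only of characteristic $q$ or of characteristic not in $\sigma$. By Lemma 5.1, applied to this factor, and Theorem 4.3 with exceptional prime $q$, its Fitting height is at most $\eta(d)$.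

**Step 4: the quotient by one $[G,\psi_q]$.** Here we use two primes at once. Let $q\in\sigma$ and $\hat G=G/[G,\psi_q]$. We claim
$$\operatorname{h}(\hat G)\le c+c',\qquad c'=\max_{p_1\ne p_2\in\sigma}\mathcal D(\Omega(m_{p_1}m_{p_2})).$$
Let $J=\bigcap_{p\in\sigma\setminus\{q\}}[\hat G,\psi_p]$. It is an $\alpha$-section of $G$, and $l_p(J)\le\ell$ for all $p\in\sigma\setminus\{q\}$ by (9). So $\operatorname{h}(J)\le c$ by Step 3. The group $\hat G/J$ embeds in $\prod_{p\in\sigma\setminus\{q\}}\hat G/[\hat G,\psi_p]$. On the $p$-th factor both $\psi_q=\alpha_{q'}^{m_q}$ and $\psi_p=\alpha_{p'}^{m_p}$ are trivial. So the $q'$-part and the $p'$-part of $\alpha^{m_pm_q}$ act trivially there, and $\alpha^{m_pm_q}$ acts as an element of both $q$-power and $p$-power order, that is, trivially. By Lemma 3.1 $\alpha$ is fpf on this factor, and its order there divides $m_pm_q$, so Fact D bounds the Fitting height of the factor by $c'$.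

**Step 5: the bound for $G$.** Let $I=\bigcap_{p\in\sigma}[G,\psi_p]$. By (9), $l_p(I)\le\ell$ for all $p\in\sigma$, so $\operatorname{h}(I)\le c$ by Step 3 with any $q\in\sigma$. Since $G/I$ embeds in $\prod_{q\in\sigma}G/[G,\psi_q]$, Step 4 gives $\operatorname{h}(G/I)\le c+c'$. Hence
$$\operatorname{h}(G)\le2c+c'.$$

The set $\sigma$ and the numbers $s$, $\kappa_p$, $\ell$ depend on $n$ only, the numbers $m_p$ on $p\in\sigma$ and $d$, and $\eta(d)$ on $d$. So all bounds depend only on $d$ and $n$. This proves Theorem 1.2. By Lemma 3.2 it follows that for every nonzero $r\in\mathbb Z[t]$ there is an $h$, depending only on $\deg r$ and the content of $r$, such that $\operatorname{h}(G)\le h$ for every finite group $G$ with an fpf automorphism satisfying (1). $\blacksquare$
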